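
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}

\title{One real transposition does not force the others:\\
polyadic equality algebras with few concrete transpositions}


\begin{abstract}
Let $\alpha\ge 3$ be finite. We consider algebras of $\alpha$-ary relations with concrete
cylindrifications and diagonals, whose transposition operations $p_{ij}$ are abstract operations
subject to the polyadic equality axioms. We ask whether it suffices to make the single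
operation $p_{01}$ concrete to obtain all equations that are true when every transposition is concrete.
The answer is no for every finite $\alpha\ge3$. The same holds if $p_{ij}$ is made concrete for all
pairs in a set $M$ of pairwise disjoint pairs, and the missing equations cannot be supplied by any set
of equations that uses boundedly many variables. In contrast, if the concrete pairs form a connected
graph on $\alpha$, then no equation is missing. The counterexamples are finite algebras built from an
affine coloring of triples over a field with $q=2^r$ elements, $r\ge3$ odd. The obstruction is that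
$q(q-1)$ is not divisible by $3$.
\end{abstract}

\section{The question and the answer}

\subsection{Algebras of relations}

Fix a finite ordinal $\alpha\ge3$ and identify it with $\{0,\dots,\alpha-1\}$. Let $U$ be a set. A
formula in the variables $v_0,\dots,v_{\alpha-1}$, interpreted in a structure with universe $U$,
defines a set of sequences $s\in{}^{\alpha}U$. Quantifying over $v_i$, writing $v_i=v_j$, and
interchanging $v_i$ and $v_j$ correspond to the following operations on subsets
$X\subseteq{}^{\alpha}U$ and the following constants:
\begin{align*}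
C_iX&=\{s\in{}^{\alpha}U: s(i/u)\in X\text{ for some }u\in U\},\\
D_{ij}&=\{s\in{}^{\alpha}U:s_i=s_j\},\\
P_{ij}X&=\{s\in{}^{\alpha}U:s\circ[i,j]\in X\}.
\end{align*}
Here $s(i/u)$ agrees with $s$ except that its $i$-th entry is $u$, and $[i,j]$ is the permutation of
$\alpha$ that interchanges $i$ and $j$ (the identity if $i=j$).

A \emph{polyadic-type algebra} (of dimension $\alpha$) is an algebra
$\langle A,+,\cdot,-,0,1,c_i,d_{ij},p_{ij}\rangle_{i,j<\alpha}$ in which
$\langle A,+,\cdot,-,0,1\rangle$ is a Boolean algebra, the $c_i$ and $p_{ij}$ are unary operations and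
the $d_{ij}$ are constants. Omitting the $p_{ij}$ gives its \emph{cylindric reduct}. Two classes of
concrete algebras are basic.
\begin{itemize}
\item $\mathrm{Cs}_\alpha$, the \emph{cylindric set algebras}, consists of the algebras
$\langle B,\cup,\cap,-,\emptyset,{}^{\alpha}U,C_i,D_{ij}\rangle_{i,j<\alpha}$, where $B$ is a family
of subsets of ${}^{\alpha}U$ closed under union, complement in ${}^\alpha U$ and all $C_i$, and
containing all $D_{ij}$.
\item $\mathrm{Pse}_\alpha$, the \emph{polyadic equality set algebras}, consists of the expansions of
those members of $\mathrm{Cs}_\alpha$ whose universe is also closed under all $P_{ij}$, with $p_{ij}$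
interpreted as $P_{ij}$.
\end{itemize}
$\mathrm{RPEA}_\alpha$, the variety of representable polyadic equality algebras, is the class of
polyadic-type algebras satisfying every equation that is true in $\mathrm{Pse}_\alpha$. We write
$\overline{\mathrm{RPEA}}$ for its equational theory; by definition this is the set of equations true
in $\mathrm{Pse}_\alpha$.

Write $s^i_jx=c_i(d_{ij}\cdot x)$ for $i\ne j$. The \emph{polyadic equality axioms} are the following
equations, for all $i,j,k,l<\alpha$ subject to the indicated restrictions.
\begin{itemize}
\item[(P1)] $p_{ij}(x+y)=p_{ij}x+p_{ij}y$ and $p_{ij}(-x)=-p_{ij}x$.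
\item[(P2)] $p_{ii}x=x$ and $p_{ij}x=p_{ji}x$.
\item[(P3)] $p_{ij}p_{ij}x=x$.
\item[(P4)] $p_{ij}p_{ik}x=p_{jk}p_{ij}x$ for distinct $i,j,k$.
\item[(P5)] $p_{ij}c_ix=c_jp_{ij}x$, and $p_{ij}c_kx=c_kp_{ij}x$ for $k\notin\{i,j\}$.
\item[(P6)] $p_{ij}d_{kl}=d_{\sigma(k)\sigma(l)}$ where $\sigma=[i,j]$.
\item[(P7)] $d_{ij}\cdot p_{ij}x=d_{ij}\cdot x$.
\item[(P8)] $p_{ij}c_kx=s^k_js^j_is^i_kc_kx$ for distinct $i,j,k$.
\end{itemize}
$\mathrm{RCPEA}_\alpha$ is the class of polyadic-type algebras that satisfy (P1)--(P8) and whose
cylindric reduct is representable, that is, satisfies every equation true in $\mathrm{Cs}_\alpha$. In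
such an algebra the cylindric part satisfies all equations of set algebras, but the transpositions are
only known to obey (P1)--(P8).

\subsection{How many transpositions must be real?}

Let $\Gamma$ be a set of two-element subsets of $\alpha$. Let $\mathcal K_\Gamma$ be the class of those
algebras in $\mathrm{RCPEA}_\alpha$ whose cylindric reduct is a member of $\mathrm{Cs}_\alpha$ and in
which $p_{ij}$ is the restriction of $P_{ij}$ to the universe for all $\{i,j\}\in\Gamma$. The other
$p_{ij}$ are arbitrary unary operations on the universe, subject only to (P1)--(P8). We say that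
$p_{ij}$ is \emph{real} if it is the restriction of $P_{ij}$. Let $\overline{\mathrm{RCPEA}+P_\Gamma}$
be the equational theory of $\mathcal K_\Gamma$, and write $\overline{\mathrm{RCPEA}+P_{01}}$ when
$\Gamma=\{\{0,1\}\}$. Since $\mathrm{Pse}_\alpha\subseteq\mathcal K_\Gamma$ (Lemma~\ref{lem:real}
below), always
\[
\overline{\mathrm{RCPEA}+P_\Gamma}\subseteq\overline{\mathrm{RPEA}}.
\]
Andr\'eka, N\'emeti and Tuza \cite{ANT} posed the question whether making $p_{01}$ real is enough:
\emph{for which finite $\alpha\ge3$ is $\overline{\mathrm{RPEA}}=\overline{\mathrm{RCPEA}+P_{01}}$?}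

Two observations help to see what to expect. First, in an algebra whose cylindric reduct is in
$\mathrm{Cs}_\alpha$, an abstract $p_{ij}$ with $i\ne j$ can deviate from $P_{ij}$ only on relations
that depend on all coordinates. Indeed, suppose that $x=c_kx$, so that $x$ does not depend on
coordinate $k$. If $k\notin\{i,j\}$, then (P8) determines $p_{ij}x$: with a spare coordinate one can
interchange two entries by three assignments, each of which is given by a cylindric term. If $k=i$, then
$c_jp_{ij}x=p_{ij}c_ix=p_{ij}x$ by (P5), so $p_{ij}x$ does not depend on coordinate $j$ and is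
determined by its part below $d_{ij}$. By (P7) we get
$p_{ij}x=c_j(d_{ij}\cdot p_{ij}x)=c_j(d_{ij}\cdot x)$. The case $k=j$ is symmetric by (P2). As $P_{ij}$
obeys the same axioms, $p_{ij}x=P_{ij}x$ in all cases.

Second, (P3) and (P4) express $p_{jk}$ by $p_{ij}$ and $p_{ik}$, which gives the following positive
result.

\begin{proposition}\label{prop:connected}
If the graph $(\alpha,\Gamma)$ is connected, then
$\overline{\mathrm{RCPEA}+P_\Gamma}=\overline{\mathrm{RPEA}}$.
\end{proposition}

For $\alpha=3$, two real transpositions therefore suffice. If only $p_{01}$ is required to be real, then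
$p_{12}=p_{01}p_{02}p_{01}$, so there is just one unknown operation, say $p_{02}$; it is an involution
tied to $P_{01}$ by (P4) and tied to the cylindric structure by (P5)--(P8). Is there still room? There
is. Call $\Gamma$ a \emph{matching} if its members are pairwise disjoint.

\begin{theorem}\label{thm:main}
Let $\alpha\ge3$ be finite and let $M$ be a matching on $\alpha$. There is a finite algebra in
$\mathcal K_M$ in which some equation valid in $\mathrm{Pse}_\alpha$ fails. Hence
$\overline{\mathrm{RPEA}}\not\subseteq\overline{\mathrm{RCPEA}+P_M}$. In particular, for every finite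
$\alpha\ge3$,
\[
\overline{\mathrm{RCPEA}+P_{01}}\subsetneq\overline{\mathrm{RPEA}} .
\]
\end{theorem}

The gap is large.

\begin{theorem}\label{thm:vars}
Let $\alpha\ge3$ be finite and let $M$ be a matching on $\alpha$. For every $k$ there is a finite
algebra in $\mathcal K_M\setminus\mathrm{RPEA}_\alpha$ that satisfies all equations of
$\overline{\mathrm{RPEA}}$ with at most $k$ variables. Consequently $\overline{\mathrm{RPEA}}$ is not
axiomatized over $\overline{\mathrm{RCPEA}+P_M}$ (in particular, over
$\overline{\mathrm{RCPEA}+P_{01}}$) by any set of equations that uses boundedly many variables, and in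
particular not by any finite set.
\end{theorem}

\begin{corollary}\label{cor:three}
For $\alpha=3$, $\overline{\mathrm{RCPEA}+P_\Gamma}=\overline{\mathrm{RPEA}}$ if and only if
$|\Gamma|\ge2$.
\end{corollary}

\begin{proof}
Two different two-element subsets of a three-element set meet and together cover it, so the graph
$(3,\Gamma)$ is connected if $|\Gamma|\ge2$, and Proposition~\ref{prop:connected} applies. If
$|\Gamma|\le1$, then $\Gamma$ is a matching, and Theorem~\ref{thm:main} applies.
\end{proof}

For $\alpha\ge4$ and $\Gamma$ neither connected nor a matching we make no claim.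

Section~\ref{sec:real} collects the rules for real transpositions and proves
Proposition~\ref{prop:connected}. Section~\ref{sec:idea} shows the main idea on the triples of
distinct elements of a five-element field. Section~\ref{sec:algebra} constructs the algebras
$\mathfrak A_q$, Section~\ref{sec:notrep} shows that they do not embed into polyadic equality set
algebras, and Sections~\ref{sec:eq} and~\ref{sec:vars} prove the two theorems.

\section{Real transpositions}\label{sec:real}

For a permutation $\sigma$ of $\alpha$ and $X\subseteq{}^\alpha U$ put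
$P_\sigma X=\{s\in{}^\alpha U:s\circ\sigma\in X\}$, so that $P_{ij}=P_{[i,j]}$. Products of
permutations are compositions, the right factor being applied first. For sets of sequences,
$s^i_jY$ means $C_i(D_{ij}\cap Y)$.

\begin{lemma}\label{lem:real}
Let $\sigma,\tau$ be permutations of $\alpha$, let $i,j,k,l<\alpha$, and let
$X,Y\subseteq{}^\alpha U$.
\begin{itemize}
\item[(a)] $P_\sigma$ is an automorphism of the Boolean algebra of all subsets of ${}^\alpha U$;
$P_\sigma P_\tau=P_{\sigma\tau}$; $P_\sigma C_i=C_{\sigma(i)}P_\sigma$;
$P_\sigma D_{kl}=D_{\sigma(k)\sigma(l)}$.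
\item[(b)] $D_{ij}\cap P_{ij}X=D_{ij}\cap X$.
\item[(c)] If $i,j,k$ are distinct and $C_kY=Y$, then $P_{ij}Y=s^k_js^j_is^i_kY$.
\end{itemize}
Consequently every member of $\mathrm{Pse}_\alpha$ satisfies \textup{(P1)--(P8)}, and
$\mathrm{Pse}_\alpha\subseteq\mathcal K_\Gamma$ for every $\Gamma$.
\end{lemma}

\begin{proof}
(a) $P_\sigma X$ is the preimage of $X$ under the bijection $s\mapsto s\circ\sigma$. We have
$s\in P_\sigma P_\tau X$ iff $s\circ\sigma\in P_\tau X$ iff $s\circ\sigma\circ\tau\in X$. The third
rule holds because $(s\circ\sigma)(i/u)=s(\sigma(i)/u)\circ\sigma$. The last one holds because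
$s\circ\sigma\in D_{kl}$ means $s_{\sigma(k)}=s_{\sigma(l)}$.

(b) If $s\in D_{ij}$, then $s\circ[i,j]=s$.

(c) For $i\ne j$ we have $s\in s^i_jY$ iff $s(i/u)\in D_{ij}\cap Y$ for some $u$, that is, iff
$s(i/s_j)\in Y$. Hence $s\in s^k_js^j_is^i_kY$ iff $s'''\in Y$, where
\[
s'=s(k/s_j),\qquad s''=s'(j/s'_i),\qquad s'''=s''(i/s''_k).
\]
Now $s'_i=s_i$ and $s''_k=s'_k=s_j$, so $s'''_j=s_i$ and $s'''_i=s_j$, and $s'''$ agrees with $s$
outside $\{i,j,k\}$. Thus $s'''$ agrees with $s\circ[i,j]$ except perhaps at $k$. As $C_kY=Y$,
$s'''\in Y$ iff $s\circ[i,j]\in Y$.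

Now (P1), (P2), (P3), (P5) and (P6) are contained in (a); (P4) follows from (a) since
$[i,j][i,k]=[j,k][i,j]$ (both send $i\mapsto k\mapsto j\mapsto i$); (P7) is (b); and (P8) is (c) with
$Y=C_kX$. As the cylindric reduct of a member of $\mathrm{Pse}_\alpha$ is in $\mathrm{Cs}_\alpha$, the
last statement follows.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:connected}]
Let $\mathfrak A\in\mathcal K_\Gamma$. Putting $x=p_{ij}y$ in (P4) and using (P3) gives
\[
p_{jk}y=p_{ij}p_{ik}p_{ij}y\qquad\text{for distinct }i,j,k.
\]
So if $p_{ij}$ and $p_{ik}$ are real, then $p_{jk}$ is the restriction of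
$P_{ij}P_{ik}P_{ij}=P_{jk}$, i.e., it is real as well. Let $i_0,i_1,\dots,i_n$ be a path in
$(\alpha,\Gamma)$ without repeated vertices. Then $p_{i_0i_1}$ is real, and if $p_{i_0i_l}$ is real for
some $1\le l<n$, then so is $p_{i_0i_{l+1}}$, by the preceding remark applied to $p_{i_li_0}$ and
$p_{i_li_{l+1}}$, where (P2) gives the symmetry in the indices. As the graph is connected, all $p_{ij}$
with $i\ne j$ are real, and $p_{ii}$ is the identity by (P2). Hence $\mathfrak
A\in\mathrm{Pse}_\alpha$. Together with Lemma~\ref{lem:real} this shows
$\mathcal K_\Gamma=\mathrm{Pse}_\alpha$, so the two theories coincide.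
\end{proof}

\section{The idea in dimension three}\label{sec:idea}

Let $\alpha=3$, let $L$ be a set with $q$ elements, and let $T$ be the set of triples of distinct
elements of $L$. A \emph{line} in $T$ is obtained from a member of $T$ by fixing two coordinates and
letting the third vary within $T$; it has $q-2$ points. Suppose that we color $T$ with $q-2$ colors so
that
\begin{equation}\label{eq:idea}
\text{every line of $T$ contains every color exactly once.}
\end{equation}
Let $A_x$ be the set of triples of color $x$. Then $C_iA_x=C_iT$ for every $i$ and $x$, so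
cylindrifications do not distinguish the colors at all. As far as the cylindric structure is concerned,
we may let transpositions permute the colors as we like, provided that the relations between
transpositions are respected. A simple choice is to let \emph{every} transposition act by the same
involution $\theta$ of the colors. Then a permutation $\sigma$ acts by $\theta$ if it is odd and trivially
if it is even, so we have an action of the symmetric group, as (P2)--(P4) require. In particular,
3-cycles then fix every color.

Can $p_{01}$ be real for such a choice? Take $L=\mathbb F_5$ and color by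
\[
\lambda(u,v,w)=\frac{w-u}{v-u}\in\{2,3,4\}.
\]
With two entries fixed, $\lambda$ is an injective function of the third, so \eqref{eq:idea} holds.
Exchanging $u$ and $v$ replaces $\lambda$ by $1-\lambda$, that is, it interchanges the colors $2$ and
$4$ and fixes $3$. So we let $\theta$ interchange $2$ and $4$, and $p_{01}$ is real. The
other transpositions are not: exchanging $v$ and $w$ replaces $\lambda$ by $1/\lambda$, which
interchanges $2$ and $3$ and fixes $4$, and exchanging $u$ and $w$ replaces $\lambda$ by
$\lambda/(\lambda-1)$, which interchanges $3$ and $4$ and fixes $2$. The rotation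
$(u,v,w)\mapsto(v,w,u)$ really permutes the colors cyclically, for example
\[
\lambda(0,1,2)=2,\qquad \lambda(1,2,0)=4,\qquad \lambda(2,0,1)=3,
\]
while in our abstract action it fixes them.

It is not enough that the abstract action differs from the real one for this coloring; we must
exclude every other coloring of the triples of a five-element set that would realize the abstract
action. This is a matter of counting. By \eqref{eq:idea}, for every coloring of this kind each pair
$(u,v)$ of distinct elements has exactly one $w$ with $(u,v,w)$ of color $2$, so there are exactly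
$5\cdot4=20$ triples of color $2$. If real rotations preserve color $2$, then these $20$ triples split
into rotation orbits. A triple with distinct entries has a rotation orbit of size $3$, and
$3\nmid20$. This is the contradiction on which everything rests.

Three problems remain before this becomes a proof for all $\alpha$.
\begin{itemize}
\item \emph{The number of points.} A representation may use another base set, in which $L$ is
interpreted by a set of another size, and the count collapses. We therefore add to the base points $z$
that enumerate $L$. Their presence forces $L$ to have exactly $q$ elements in every representation.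
\item \emph{The other coordinates.} If $\alpha>3$, then by the first observation in
Section~1 the colored relations must depend on all coordinates. We let the further entries contribute
summands to the color, which then takes values in $\mathbb Z_{q-2}$. The action of $\theta$ should
commute with adding these summands, so $\theta$ should be a translation of $\mathbb Z_{q-2}$ of order
two, that is, translation by half of $q-2$, and such a $\theta$ has no fixed points. But
$\lambda\mapsto1-\lambda$ fixes $\frac12$ in odd characteristic. In characteristic two it is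
$\lambda\mapsto\lambda+1$, which has no fixed points. Hence we take $q=2^r$; the smallest such
$q>2$ with $q(q-1)$ not divisible by $3$ is $q=8$.
\item \emph{Many blocks.} If $\alpha>3$, transpositions move a block of sequences with a given
distribution of types to a different block. The sign of a permutation must be replaced by a sign that
compares enumerations of three coordinates, and these must be chosen so that the prescribed
transpositions come out real. It is here that we use that $M$ is a matching.
\end{itemize}

\section{The algebras \texorpdfstring{$\mathfrak A_q$}{A\_q}}\label{sec:algebra}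

Fix a matching $M$ on $\alpha$; for the original question, $M=\{\{0,1\}\}$. For $\tau=[i,j]$ with
$i\ne j$ we write $\tau\in M$ if $\{i,j\}\in M$.

\subsection{Parameters and base set}

Let $q=2^r$ with $r\ge3$ odd. Then $q\equiv2\pmod3$, which will be used only in
Section~\ref{sec:notrep}. Let $F=\mathbb F_q$, $\Lambda=F\setminus\{0,1\}$, and
$m=q-2=|\Lambda|$, an even number. Both $\lambda\mapsto\lambda+1$ on $\Lambda$ and
$x\mapsto x+\frac m2$ on $\mathbb Z_m$ are involutions without fixed points on sets of $m$ elements.
Matching their orbits, we fix a bijection $\varphi:\Lambda\to\mathbb Z_m$ with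
\begin{equation}\label{eq:phi}
\varphi(\lambda+1)=\varphi(\lambda)+\tfrac m2\qquad(\lambda\in\Lambda).
\end{equation}

The base $U$ is the disjoint union of
\begin{itemize}
\item $L=F$;
\item the set $Z$ of all bijections $z:\{0,\dots,q-1\}\to L$;
\item the sets $S_k=\{k\}\times\mathbb Z_m$ for $3\le k<\alpha$ (none if $\alpha=3$).
\end{itemize}
For $y=(k,x)\in S_k$ put $|y|=x$. The finite group
$G=\mathrm{Sym}(L)\times\prod_{3\le k<\alpha}\mathrm{Sym}(S_k)$ acts on $U$: naturally on $L$ and on the
$S_k$, and by $z\mapsto\pi\circ z$ on $Z$, where $\pi$ is the component in $\mathrm{Sym}(L)$. Hence $G$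
acts on ${}^\alpha U$ entry by entry. Let $B_0$ be the set of all $G$-invariant subsets of
${}^\alpha U$. It is finite, since $U$ is. A permutation of $U$, acting entry by entry, commutes with
the Boolean operations, all $C_i$ and all $P_\sigma$, and preserves all $D_{ij}$; hence $B_0$ is closed
under these operations and contains the $D_{ij}$. The atoms of $B_0$ are the $G$-orbits; in this
section, \emph{orbit} of sequences without further qualification means $G$-orbit.

The set algebra with universe $B_0$ is the uncolored part of our construction. It knows $L$ and its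
enumerations $z\in Z$, but it does not know the field structure of $L$.

\subsection{Blocks and enumerations}

A \emph{shape} is a function $\rho:\alpha\to\{L,3,\dots,\alpha-1\}$ that takes the value $L$ exactly
three times and each $k\in\{3,\dots,\alpha-1\}$ exactly once. The \emph{block} $T_\rho$ is the set of
all $s\in{}^\alpha U$ such that $s_i\in L$ if $\rho(i)=L$, $s_i\in S_{\rho(i)}$ otherwise, and the
three entries in $L$ are distinct. Put $T=\bigcup_\rho T_\rho$, a disjoint union. Every $s\in T$ is an
injective sequence. Each $T_\rho$ is a single orbit, because $\mathrm{Sym}(L)$ is transitive on triples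
of distinct elements, each $\mathrm{Sym}(S_k)$ is transitive on $S_k$, and $G$ is the direct product of
these groups. Finally,
\begin{equation}\label{eq:PT}
P_\sigma T_\rho=T_{\rho\sigma^{-1}},
\end{equation}
because $s\circ\sigma\in T_\rho$ means that the entry $s_{\sigma(i)}$ is of type $\rho(i)$ for all
$i$ and that the entries in $L$ are distinct.

To color a block by means of $\lambda$ we must say in which order to read the three entries from $L$.
If $e=(a,b,c)$ is a triple of coordinates, write $\sigma(e)=(\sigma a,\sigma b,\sigma c)$.

\begin{lemma}\label{lem:enum}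
One can choose for every shape $\rho$ an enumeration $e_\rho=(a,b,c)$ of the set $\rho^{-1}(L)$,
depending only on this set, such that for every $\tau\in M$ the triples $e_{\rho\tau^{-1}}$ and
$\tau(e_\rho)$ are equal or differ by an exchange of the first two entries.
\end{lemma}

\begin{proof}
Call the pairs in $M$ and the singletons $\{i\}$ with $i$ in no pair of $M$ \emph{classes}; since $M$
is a matching, they partition $\alpha$. Every $\tau\in M$ maps each class onto itself. Fix a linear
order of the classes. Let $D=\rho^{-1}(L)$ and note that $(\rho\tau^{-1})^{-1}(L)=\tau(D)$.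

As $|D|=3$, $D$ contains at most one pair of $M$. If it contains $\{a,b\}\in M$ with $a<b$, put
$e_\rho=(a,b,c)$, where $c$ is the third element. If it contains none, then its elements are in
different classes, and $e_\rho$ enumerates $D$ in the order of these classes.

Let $\tau\in M$. In the first case, if $\tau=[a,b]$, then $\tau(D)=D$ and $\tau(e_\rho)=(b,a,c)$, while
$e_{\rho\tau^{-1}}=(a,b,c)$. Any other $\tau\in M$ fixes $a$ and $b$, so $\tau(D)=\{a,b,\tau c\}$ also
contains $\{a,b\}$ and $\tau(e_\rho)=(a,b,\tau c)=e_{\rho\tau^{-1}}$. In the second case $\tau(D)$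
meets the same classes as $D$, once each, so $\tau(e_\rho)=e_{\rho\tau^{-1}}$.
\end{proof}

We fix such a choice. It cannot be made if, for instance, $\alpha=3$ and $M$ is replaced by
$\{\{0,1\},\{1,2\}\}$. For $\alpha=3$ there is only one shape, and its enumeration would have to be kept,
up to an exchange of the first two entries, by both $[0,1]$ and $[1,2]$. So both would have to fix its
last entry, but they have no common fixed point.

\subsection{Colors}

For $s\in T_\rho$ with $e_\rho=(a,b,c)$ put
\[
\lambda(s)=\frac{s_c-s_a}{s_b-s_a}\in\Lambda,\qquad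
f(s)=\varphi(\lambda(s))+\sum_{\rho(i)\ne L}|s_i|\in\mathbb Z_m .
\]
Here $\lambda(s)\ne0,1$ because $s_a,s_b,s_c$ are distinct. For $x\in\mathbb Z_m$ let
$A_{\rho,x}=\{s\in T_\rho:f(s)=x\}$.

\begin{lemma}\label{lem:lines}
Let $s\in T_\rho$ and $i<\alpha$. There are exactly $q-2$ elements $u\in U$ with $s(i/u)\in T_\rho$, and
on these $u\mapsto f(s(i/u))$ is a bijection onto $\mathbb Z_m$. Consequently every $A_{\rho,x}$ is
nonempty and $C_iA_{\rho,x}=C_iT_\rho$.
\end{lemma}

\begin{proof}
If $\rho(i)=k\ne L$, then $u$ runs over the $m=q-2$ elements of $S_k$, and $f(s(i/u))$ is a constant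
plus $|u|$.

Let $e_\rho=(a,b,c)$ and $i\in\{a,b,c\}$. Then $u$ runs over the $q-2$ elements of $L$ that are different
from the other two entries in $L$, and $\lambda(s(i/u))$ equals
\[
\frac{u-s_a}{s_b-s_a}\ (i=c),\qquad
\frac{s_c-s_a}{u-s_a}\ (i=b),\qquad
\frac{s_c-u}{s_b-u}=1+\frac{s_c-s_b}{s_b-u}\ (i=a).
\]
Each of these is injective in $u$ and has its values in $\Lambda$. As $|\Lambda|=q-2$, it is a bijection
onto $\Lambda$. Composing with the bijection $\varphi$ and adding a constant we get a bijection onto
$\mathbb Z_m$.

Since $T_\rho\ne\emptyset$, it follows that every $A_{\rho,x}$ is nonempty. If $s\in C_iT_\rho$, then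
$s(i/u)\in T_\rho$ for some $u$, and by what was just shown, applied to
$s(i/u)$, there is $u'$ with $s(i/u')\in A_{\rho,x}$. So $C_iT_\rho\subseteq C_iA_{\rho,x}$; the other
inclusion is clear from $A_{\rho,x}\subseteq T_\rho$.
\end{proof}

Let $B$ be the set of all unions of the following pairwise disjoint nonempty sets, which we call the
\emph{atoms} of $B$: the orbits not contained in $T$, and the sets $A_{\rho,x}$. For an atom $X$ let
$\bar X$ be the orbit that contains it; so $\bar X=X$ if $X$ is an orbit, and
$\overline{A_{\rho,x}}=T_\rho$. By Lemma~\ref{lem:lines},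
\begin{equation}\label{eq:CX}
C_iX=C_i\bar X\in B_0\qquad\text{for every atom $X$ of $B$ and every $i<\alpha$.}
\end{equation}
Since $T_\rho=\bigcup_xA_{\rho,x}$, we have $B_0\subseteq B$. As $C_i$ is additive and $B$ is finite,
$C_iY\in B_0$ for all $Y\in B$. Hence $B$ is the universe of a member of $\mathrm{Cs}_\alpha$.

\subsection{Abstract transpositions}

For a permutation $\sigma$ and a shape $\rho$, both $\sigma(e_\rho)$ and $e_{\rho\sigma^{-1}}$ enumerate
the set $\sigma(\rho^{-1}(L))=(\rho\sigma^{-1})^{-1}(L)$. Let $\varepsilon(\sigma,\rho)\in\{0,1\}$ be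
the parity of the permutation of three items that turns one of them into the other. This is the
substitute for the sign of $\sigma$. It satisfies
\begin{equation}\label{eq:cocycle}
\varepsilon(\sigma\tau,\rho)\equiv\varepsilon(\sigma,\rho\tau^{-1})+\varepsilon(\tau,\rho)\pmod2 .
\end{equation}
Indeed, $\sigma\tau(e_\rho)$ and $\sigma(e_{\rho\tau^{-1}})$ differ by a permutation of parity
$\varepsilon(\tau,\rho)$, while $\sigma(e_{\rho\tau^{-1}})$ and $e_{\rho\tau^{-1}\sigma^{-1}}$ differ by
one of parity $\varepsilon(\sigma,\rho\tau^{-1})$.

Since $P_\sigma$ commutes with the action of $G$, it permutes the orbits. By \eqref{eq:PT} it permutes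
the blocks, hence also the orbits not contained in $T$. Let $p_\sigma$ be the Boolean automorphism of
$B$ induced by the following bijection of atoms:
\[
p_\sigma O=P_\sigma O\quad(O\text{ an orbit},\ O\not\subseteq T),\qquad
p_\sigma A_{\rho,x}=A_{\rho\sigma^{-1},\,x+\varepsilon(\sigma,\rho)\frac m2}.
\]
Since $\frac m2+\frac m2=0$ in $\mathbb Z_m$, \eqref{eq:cocycle} gives
\begin{equation}\label{eq:action}
p_\sigma p_\tau=p_{\sigma\tau},\qquad p_{\mathrm{id}}=\mathrm{id}.
\end{equation}
Moreover $p_\sigma T_\rho=T_{\rho\sigma^{-1}}=P_\sigma T_\rho$ by \eqref{eq:PT}, and therefore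
\begin{equation}\label{eq:pB0}
p_\sigma Y=P_\sigma Y\ \text{ for }Y\in B_0,\qquad
\overline{p_\sigma X}=P_\sigma\bar X\ \text{ for atoms $X$ of $B$.}
\end{equation}
Put $p_{ij}=p_{[i,j]}$, and let $\mathfrak A_q$ be the polyadic-type algebra on $B$ obtained in this way.

\begin{lemma}\label{lem:realM}
If $\tau\in M$, then $p_\tau=P_\tau$ on $B$.
\end{lemma}

\begin{proof}
Only the atoms $A_{\rho,x}$ need checking. Let $s\in T_{\rho\tau^{-1}}$ and $t=s\circ\tau\in T_\rho$.
Write $e_\rho=(a,b,c)$ and $e_{\rho\tau^{-1}}=(a',b',c')$. Then
\[
\lambda(t)=\frac{s_{\tau c}-s_{\tau a}}{s_{\tau b}-s_{\tau a}} .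
\]
By Lemma~\ref{lem:enum} there are two possibilities. If $(\tau a,\tau b,\tau c)=(a',b',c')$, then
$\varepsilon(\tau,\rho)=0$ and $\lambda(t)=\lambda(s)$. If
$(\tau a,\tau b,\tau c)=(b',a',c')$, then $\varepsilon(\tau,\rho)=1$ and
\[
\lambda(t)=\frac{s_{c'}-s_{b'}}{s_{a'}-s_{b'}}=1-\lambda(s)=1+\lambda(s),
\]
the last step because $F$ has characteristic two. The entries of $t$ outside $L$ are those of $s$ in
another order, so they contribute the same sum to $f$. By \eqref{eq:phi},
$f(t)=f(s)+\varepsilon(\tau,\rho)\frac m2$ in both cases. Hence
$P_\tau A_{\rho,x}=\{s\in T_{\rho\tau^{-1}}:f(s\circ\tau)=x\}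
=A_{\rho\tau^{-1},\,x+\varepsilon(\tau,\rho)\frac m2}=p_\tau A_{\rho,x}$.
\end{proof}

\begin{lemma}\label{lem:axioms}
$\mathfrak A_q$ satisfies \textup{(P1)--(P8)}. Hence $\mathfrak A_q$ is a finite member of
$\mathcal K_M$.
\end{lemma}

\begin{proof}
The point is that $p_\sigma$ agrees with $P_\sigma$ on $B_0$, that cylindrifications lead into $B_0$, and
that the colored blocks are disjoint from the diagonals $D_{ij}$, $i\ne j$.

(P1) holds because $p_\sigma$ is a Boolean automorphism. (P2)--(P4) follow from \eqref{eq:action} and
$[i,j][i,k]=[j,k][i,j]$.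

(P5) We show $p_\sigma C_iX=C_{\sigma(i)}p_\sigma X$ for all $X\in B$. By additivity we may take $X$ to
be an atom. By \eqref{eq:CX}, \eqref{eq:pB0} and Lemma~\ref{lem:real}(a),
\[
p_\sigma C_iX=P_\sigma C_i\bar X=C_{\sigma(i)}P_\sigma\bar X=C_{\sigma(i)}\overline{p_\sigma X}
=C_{\sigma(i)}p_\sigma X .
\]

(P6) follows from $D_{kl}\in B_0$, \eqref{eq:pB0} and Lemma~\ref{lem:real}(a).

(P7) For $i=j$ this is (P2). Let $i\ne j$; by additivity it suffices to consider atoms. For an orbit
$O\not\subseteq T$ we have $p_{ij}O=P_{ij}O$, and Lemma~\ref{lem:real}(b) applies. For $A_{\rho,x}$ both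
sides are empty, since $A_{\rho,x}$ and $p_{ij}A_{\rho,x}$ are contained in $T$ and sequences in $T$ are
injective.

(P8) Let $Y=C_kX$ with $X\in B$. Then $Y\in B_0$, so $p_{ij}Y=P_{ij}Y$, and the right-hand side of (P8)
is computed in the cylindric set algebra on $B$. So Lemma~\ref{lem:real}(c) applies.

The cylindric reduct of $\mathfrak A_q$ is a member of $\mathrm{Cs}_\alpha$, in particular
representable, and $p_{ij}$ is real for $\{i,j\}\in M$ by Lemma~\ref{lem:realM}.
\end{proof}

\section{\texorpdfstring{$\mathfrak A_q$}{A\_q} does not embed into a polyadic equality set algebra}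
\label{sec:notrep}

\begin{proposition}\label{prop:notrep}
$\mathfrak A_q$ does not embed into any member of $\mathrm{Pse}_\alpha$.
\end{proposition}

\begin{proof}
Suppose that $X\mapsto\widehat X$ is an embedding of $\mathfrak A_q$ into a member of
$\mathrm{Pse}_\alpha$ with base $W$. If $C_iX=X$, then $C_i\widehat X=\widehat X$, i.e., membership in
$\widehat X$ does not depend on coordinate $i$. We first show that $L$ keeps its size in $W$, and then
carry out the count of Section~\ref{sec:idea}.

\smallskip
\noindent\emph{Step 1: $L$ has exactly $q$ elements in $W$.} For $d<q$ and $i\ne j$ consider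
\[
L_i=\{s:s_i\in L\},\quad Z_j=\{s:s_j\in Z\},\quad
R^{ij}_d=\{s:s_i\in L,\ s_j\in Z,\ s_j(d)=s_i\}.
\]
These sets are in $B_0$; for $R^{ij}_d$ this is because $(\pi\circ z)(d)=\pi(z(d))$. On $B_0$ the
operations $p_{ij}$ of $\mathfrak A_q$ are real by \eqref{eq:pB0}, so in $\mathfrak A_q$ we have:
\begin{itemize}
\item[(a)] $Z_2\ne\emptyset$;
\item[(b)] $L_0\cap Z_2$ is the disjoint union of the sets $R^{02}_d$, $d<q$, since each $z\in Z$ is a
bijection onto $L$;
\item[(c)] $R^{02}_d\cap R^{12}_d\subseteq D_{01}$ and $p_{01}R^{02}_d=R^{12}_d$;
\item[(d)] $Z_2\subseteq C_0R^{02}_d$;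
\item[(e)] $L_1=p_{01}L_0$ and $L_2=p_{02}L_0$.
\end{itemize}
These statements carry over to the images under the embedding. As $\widehat{L_0}$ depends only on
coordinate $0$, there is $L^W\subseteq W$ with $\widehat{L_0}=\{s:s_0\in L^W\}$. By (e), and since all
transpositions are real in the target algebra, $\widehat{L_i}=\{s:s_i\in L^W\}$ for $i=0,1,2$. Similarly,
there is a set $Z^W\subseteq W$, nonempty by (a), with $\widehat{Z_2}=\{s:s_2\in Z^W\}$, and there are
binary relations $R_d$ on $W$ with $\widehat{R^{02}_d}=\{s:(s_0,s_2)\in R_d\}$. By (c),
$\widehat{R^{12}_d}=\{s:(s_1,s_2)\in R_d\}$.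

Fix $z\in Z^W$. For each $d<q$ there is, by (d), some $w\in W$ with $(w,z)\in R_d$. It is unique: if
also $(w',z)\in R_d$, then a sequence starting with $w,w',z$ is in
$\widehat{R^{02}_d}\cap\widehat{R^{12}_d}\subseteq D_{01}$, so $w=w'$. By (b), this $w$ is in $L^W$, and
conversely every $w\in L^W$ satisfies $(w,z)\in R_d$ for exactly one $d<q$. Hence $|L^W|=q$.

\smallskip
\noindent\emph{Step 2: counting a color.} Let $\rho$ be the shape with $\rho(0)=\rho(1)=\rho(2)=L$ and
$\rho(k)=k$ for $k\ge3$. Then
\[
T_\rho=L_0\cap L_1\cap L_2\cap(-D_{01})\cap(-D_{02})\cap(-D_{12})\cap Y,\qquad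
Y=\{s:s_k\in S_k\text{ for }3\le k<\alpha\}.
\]
Here $Y\in B_0$ and $C_iY=Y$ for $i=0,1,2$. So $\widehat{T_\rho}$ consists of those
$s\in\widehat Y$ for which $s_0,s_1,s_2$ are distinct members of $L^W$, and $\widehat Y$ does not depend on coordinates
$0,1,2$. As $T_\rho\ne\emptyset$, we can fix some $s\in\widehat{T_\rho}$. For $u,v,w\in W$ let
$s_{uvw}$ be $s$ with coordinates $0,1,2$ replaced by $u,v,w$. Then
\[
s_{uvw}\in\widehat{T_\rho}\iff u,v,w\text{ are distinct members of }L^W .
\]
Let $N$ be the set of triples $(u,v,w)$ of distinct elements of $L^W$ with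
$s_{uvw}\in\widehat{A_{\rho,0}}$.

Fix distinct $u,v\in L^W$. Let $x\in\mathbb Z_m$. Lemma~\ref{lem:lines} gives
$\widehat{T_\rho}\subseteq C_2\widehat{T_\rho}=C_2\widehat{A_{\rho,x}}$. Applying this to $s_{uvw_0}$ for
some $w_0\in L^W\setminus\{u,v\}$, we get $w\in W$ with
$s_{uvw}\in\widehat{A_{\rho,x}}\subseteq\widehat{T_\rho}$, hence $w\in L^W\setminus\{u,v\}$. Since the
sets $\widehat{A_{\rho,x}}$ are pairwise disjoint, different $x$ give different $w$. There are $q-2$
values of $x$, and by Step~1 there are $q-2$ elements in $L^W\setminus\{u,v\}$. So each color occurs for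
exactly one $w$. This holds in particular for color $0$, and therefore
\[
|N|=q(q-1).
\]

\smallskip
\noindent\emph{Step 3: rotation.} Let $\sigma=[0,1][1,2]$, which maps $0\mapsto1\mapsto2\mapsto0$ and
fixes the other coordinates. Then $\rho\sigma^{-1}=\rho$, and $\varepsilon(\sigma,\rho)=0$ because a
3-cycle is even. So $p_{01}p_{12}A_{\rho,0}=p_\sigma A_{\rho,0}=A_{\rho,0}$ in $\mathfrak A_q$, and hence
$P_\sigma\widehat{A_{\rho,0}}=P_{01}P_{12}\widehat{A_{\rho,0}}=\widehat{A_{\rho,0}}$. That is,
$t\in\widehat{A_{\rho,0}}$ iff $t\circ\sigma\in\widehat{A_{\rho,0}}$. As $s_{uvw}\circ\sigma=s_{vwu}$,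
the set $N$ is invariant under the rotation $(u,v,w)\mapsto(v,w,u)$. All orbits of the rotation on
triples with distinct entries have three elements, so $3$ divides $|N|=q(q-1)$. But $q\equiv2\pmod3$
gives $q(q-1)\equiv2\pmod3$, a contradiction.
\end{proof}

\section{A separating equation}\label{sec:eq}

It remains to turn Proposition~\ref{prop:notrep} into an equation. This is possible because
$\mathfrak A_q$ is finite and because $c=c_0c_1\cdots c_{\alpha-1}$ decides nonemptiness: in a set
algebra with nonempty base, the value of $c$ at $X$ is the unit ${}^\alpha U$ if $X\ne\emptyset$, and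
$\emptyset$ if $X=\emptyset$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take a variable $v_b$ for each element $b$ of the universe $B$ of $\mathfrak A_q$, write $\oplus$ for
symmetric difference, and let $\delta$ be the product of the following finitely many terms:
\begin{itemize}
\item $-c\bigl(v_{g(b_1,\dots,b_n)}\oplus g(v_{b_1},\dots,v_{b_n})\bigr)$ for each basic operation $g$
(including the constants) and all $b_1,\dots,b_n\in B$;
\item $c(v_b)$ for each $b\in B$ with $b\ne0$.
\end{itemize}
If we evaluate $v_b$ as $b$ in $\mathfrak A_q$, then every factor is $1$, so $\delta=1\ne0$, and the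
equation $\delta=0$ fails in $\mathfrak A_q$.

Consider now an evaluation in a member of $\mathrm{Pse}_\alpha$; we denote the value of $v_b$ again by
$v_b$. If the base is empty, the algebra has only one element and satisfies every equation. If the base
is nonempty, then every factor is $0$ or $1$. Suppose that $\delta\ne0$. Then all factors are $1$. The
factors of the first kind say that $b\mapsto v_b$ is a homomorphism from $\mathfrak A_q$, and those of
the second kind say that only $0$ is mapped to $0$. If $v_b=v_{b'}$, then $v_{b\oplus b'}=0$, so $b=b'$.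
Hence the homomorphism is an embedding, contrary to Proposition~\ref{prop:notrep}. So $\delta=0$ is valid
in $\mathrm{Pse}_\alpha$.

Thus $\delta=0$ belongs to $\overline{\mathrm{RPEA}}$, and as $\mathfrak A_q\in\mathcal K_M$ by
Lemma~\ref{lem:axioms}, it does not belong to $\overline{\mathrm{RCPEA}+P_M}$. The value $q=8$ will do.
The choice $M=\{\{0,1\}\}$, together with
$\overline{\mathrm{RCPEA}+P_{01}}\subseteq\overline{\mathrm{RPEA}}$, gives the last statement of the
theorem.
\end{proof}

The proof shows that $\mathfrak A_q\in\mathcal K_M\setminus\mathrm{RPEA}_\alpha$ for every $q=2^r$ with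
$r\ge3$ odd.

\section{Few variables do not suffice}\label{sec:vars}

The obstruction in Section~\ref{sec:notrep} uses that there are as many colors as points on a line. An
equation with $k$ variables, evaluated in $\mathfrak A_q$, can distinguish only a number of groups of
colors that is bounded in terms of $k$ and $\alpha$. We may therefore forget the original coloring and
color the blocks anew by these groups. If $q$ is large, a random coloring with the required symmetry
under real transpositions has every group on every line, and it represents the relevant subalgebra.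

\begin{proof}[Proof of Theorem~\ref{thm:vars}]
We may assume $k\ge1$. Let $N_\alpha=\alpha!/6$ be the number of shapes and put
$\kappa=2^{2kN_\alpha}$. We show that for all sufficiently large $q=2^r$ with $r$ odd, every equation with
at most $k$ variables that is valid in $\mathrm{Pse}_\alpha$ holds in $\mathfrak A_q$. Let
$y_1,\dots,y_k\in B$ be arbitrary values of the variables.

\smallskip
\noindent\emph{Step 1: lumping colors.} For $x,x'\in\mathbb Z_m$ let $x\approx x'$ mean that for all
$i\in\{1,\dots,k\}$, all shapes $\rho$ and both $\delta\in\{0,1\}$,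
\[
A_{\rho,x+\delta m/2}\subseteq y_i\iff A_{\rho,x'+\delta m/2}\subseteq y_i .
\]
Let $E=\mathbb Z_m/{\approx}$. The class of $x$ is determined by $2kN_\alpha$ yes--no answers, so
$|E|\le\kappa$. The shift by $\frac m2$ exchanges the roles of $\delta=0$ and $\delta=1$. Hence it
respects $\approx$ and induces a map $\theta:E\to E$ with $\theta^2=\mathrm{id}$; as a bijection of
$\mathbb Z_m$, the shift maps each class $\eta$ onto the class $\theta\eta$.

For $\eta\in E$ put $A_{\rho,\eta}=\bigcup_{x\in\eta}A_{\rho,x}$, and let $B'$ be the set of all unions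
of orbits outside $T$ and of sets $A_{\rho,\eta}$. Then $B_0\subseteq B'\subseteq B$, and
$y_1,\dots,y_k\in B'$ by the definition of $\approx$ with $\delta=0$. The set $B'$ is closed under the
$C_i$, since $C_iY\in B_0$ for all $Y\in B$, and under the $p_\sigma$, since
\begin{equation}\label{eq:lump}
p_\sigma A_{\rho,\eta}=A_{\rho\sigma^{-1},\,\theta^{\varepsilon(\sigma,\rho)}\eta}.
\end{equation}
So $B'$ is the universe of a subalgebra $\mathfrak A'$ of $\mathfrak A_q$ that contains
$y_1,\dots,y_k$. It suffices to show that $\mathfrak A'$ is isomorphic to a member of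
$\mathrm{Pse}_\alpha$.

\smallskip
\noindent\emph{Step 2: a new coloring.} For $s\in T_\rho$ and $i<\alpha$ call
$\{s(i/u):u\in U\}\cap T_\rho$ a \emph{line}. We claim that if $q$ is large, depending only on $k$ and
$\alpha$, then there is $g:T\to E$ such that
\begin{itemize}
\item[(i)] $g$ takes all values of $E$ on every line;
\item[(ii)] $g(s)=\theta^{\varepsilon(\sigma,\rho)}g(s\circ\sigma)$ for every $s\in T$, every
permutation $\sigma$ of $\alpha$, and the shape $\rho$ with $s\circ\sigma\in T_\rho$.
\end{itemize}

The permutations of $\alpha$ act on $T$ by $s\mapsto s\circ\sigma$, and freely so, since members of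
$T$ are injective sequences. Choose a representative from each orbit of this action, and choose for all
representatives $t$ the values $g(t)\in E$ independently and uniformly at random. For $s\in T$ let
$\sigma$ be the unique permutation such that $t=s\circ\sigma$ is a representative, let $\rho_t$ be the
shape with $t\in T_{\rho_t}$, and put
\[
g(s)=\theta^{\varepsilon(\sigma,\rho_t)}g(t).
\]
For $s=t$ this agrees with the choice made, since $\varepsilon(\mathrm{id},\rho_t)=0$.

Condition (ii) always holds. Indeed, let $s'=s\circ\sigma\in T_\rho$ and let $s'\circ\tau=t$ be the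
representative. Then $s'=t\circ\tau^{-1}$, so $\rho=\rho_t\tau^{-1}$. As $s\circ\sigma\tau=t$, the
definition of $g$ together with \eqref{eq:cocycle} and $\theta^2=\mathrm{id}$ gives
\[
g(s)=\theta^{\varepsilon(\sigma\tau,\rho_t)}g(t)
=\theta^{\varepsilon(\sigma,\rho)}\theta^{\varepsilon(\tau,\rho_t)}g(t)
=\theta^{\varepsilon(\sigma,\rho)}g(s').
\]

For (i), note that each $g(s)$ is uniformly distributed on $E$, because $\theta$ is a permutation of
$E$. Two different members $s(i/u)$ and $s(i/u')$ of a line are injective sequences that differ only in
the $i$-th entry, so their ranges are different. Hence they lie in different orbits under the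
permutations of $\alpha$, and the values of $g$ on a line are independent. Each line has exactly $q-2$
points by Lemma~\ref{lem:lines}. A given value in $E$ is therefore missed on a given line with
probability $(1-1/|E|)^{q-2}\le(1-1/\kappa)^{q-2}$. There are at most $N_\alpha q^\alpha$ sequences in
$T$, hence at most $\alpha N_\alpha q^\alpha$ lines, and at most $\kappa$ values. So (i) fails with
probability at most
\[
\alpha N_\alpha q^\alpha\,\kappa\,(1-1/\kappa)^{q-2},
\]
which is less than $1$ for large $q$. The bound on $q$ does not depend on $y_1,\dots,y_k$. This proves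
the claim.

\smallskip
\noindent\emph{Step 3: the representation.} Let $A'_{\rho,\eta}=\{s\in T_\rho:g(s)=\eta\}$. By (i) these
sets are nonempty and satisfy
\begin{equation}\label{eq:newC}
C_iA'_{\rho,\eta}=C_iT_\rho=C_iA_{\rho,\eta}\in B_0 .
\end{equation}
By \eqref{eq:PT}, (ii) and $\theta^2=\mathrm{id}$,
\begin{equation}\label{eq:newP}
P_\sigma A'_{\rho,\eta}=\{s\in T_{\rho\sigma^{-1}}:g(s\circ\sigma)=\eta\}
=A'_{\rho\sigma^{-1},\,\theta^{\varepsilon(\sigma,\rho)}\eta}.
\end{equation}
Let $B''$ be the set of all unions of orbits outside $T$ and of sets $A'_{\rho,\eta}$. It contains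
$B_0$ and is closed under all $C_i$ and all $P_\sigma$, so it is the universe of a member of
$\mathrm{Pse}_\alpha$. The bijection of atoms that fixes the orbits outside $T$ and sends
$A_{\rho,\eta}$ to $A'_{\rho,\eta}$ induces a Boolean isomorphism $\Phi:B'\to B''$. It is the identity
on $B_0$, because $T_\rho$ is the union of all $A_{\rho,\eta}$ and also of all $A'_{\rho,\eta}$. Hence
it preserves the $D_{ij}$, and by \eqref{eq:newC} it preserves the $C_i$. By \eqref{eq:lump} and
\eqref{eq:newP} it carries $p_\sigma$ to $P_\sigma$. So $\mathfrak A'$ is isomorphic to a member of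
$\mathrm{Pse}_\alpha$, and every equation with at most $k$ variables that is valid in
$\mathrm{Pse}_\alpha$ holds in $\mathfrak A_q$ at $y_1,\dots,y_k$.

\smallskip
\noindent\emph{Step 4: conclusion.} For a suitable large $q$, the algebra
$\mathfrak A_q\in\mathcal K_M\setminus\mathrm{RPEA}_\alpha$ is as required. Suppose now that
$\overline{\mathrm{RPEA}}$ were axiomatized over $\overline{\mathrm{RCPEA}+P_M}$ by a set $\Sigma$ of
equations with at most $k$ variables each. Then $\Sigma\subseteq\overline{\mathrm{RPEA}}$, so $\Sigma$
holds in this $\mathfrak A_q$. Since $\mathfrak A_q\in\mathcal K_M$, the equations of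
$\overline{\mathrm{RCPEA}+P_M}$ hold in it too. It would follow that
$\mathfrak A_q\in\mathrm{RPEA}_\alpha$, a contradiction. Finally, a finite set of equations uses
boundedly many variables.
\end{proof}

\begin{thebibliography}{9}
\bibitem{ANT} H. Andr\'eka, I. N\'emeti and Zs. Tuza, \emph{Transposition of variables is hard to
describe}, arXiv:2409.04088 (2024).
\end{thebibliography}

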